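# Multiplicative complements: how large must $A$ be for $B$ to have density zero?

## 1. When one factor is $1$ or a prime

For $A\subseteq\mathbb Z^+$ and real $x\ge 1$ write $A(x)=|A\cap\{1,2,\dots,\lfloor x\rfloor\}|$.

**Definition.** A pair $(A,B)$ of subsets of $\mathbb Z^+$ is a pair of multiplicative complements, written $(A,B)\in MC_2$, if every positive integer $n$ can be written as $n=ab$ with $a\in A$, $b\in B$.

Some examples: $(\{1\},\mathbb Z^+)$; (squarefree numbers, squares), because every $n$ is a squarefree number times a square; and $(\{1,2\},\{n: v_2(n)\text{ even}\})$, because if $v_2(n)$ is odd we write $n=2\cdot(n/2)$. Here $v_p(n)$ is the exponent of $p$ in $n$. In the last example $A$ has two elements and $B$ has density $\sum_{k\ge0}\frac12 4^{-k}=\frac23$.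

We ask when $B$ can be so thin that $B(x)=o(x)$. Let us start with $A=\{1\}\cup\{\text{primes}\}$, or a bit more generally.

**Proposition 1.** Let $P$ be a set of primes with $\sum_{p\in P}1/p=\infty$. Then there is $B$ with $(\{1\}\cup P,B)\in MC_2$ and $B(x)=o(x)$.

The example with $v_2$ suggests how to begin: give each prime a weight modulo $q$, and let $B$ be the integers of one fixed weight. This produces, for each $q$, a $B$ of density at most $2/q$. A second, separate step passes from "arbitrarily small density" to "density zero". We shall use it twice, so we state it on its own. The upper density of $S$ is $\limsup_{x\to\infty} S(x)/x$.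

**Lemma 2 (gluing).** Let $1\in A$. Suppose that for every $i\ge1$ there are a finite nonempty set $H_i\subseteq A\setminus\{1\}$ and a set $B^{(i)}$ of upper density at most $3/i$ such that every $n\in\mathbb Z^+$ is $n=ab$ with $a\in H_i\cup\{1\}$, $b\in B^{(i)}$. Then there is $B$ with $(A,B)\in MC_2$ and $B(x)=o(x)$.

**Proof of Lemma 2.** The union of all $B^{(i)}$ is too big. We use $B^{(i)}$ only at the $i$-th scale. Let $h_i=\max H_i\ge2$, let $N_1=1$, and for $i\ge2$ choose an integer $N_i$ so large that
$$N_i\ge i\,h_i\,N_{i-1}\qquad\text{and}\qquad B^{(i)}(x)\le \frac{4x}{i}\ \text{ for all } x\ge \frac{N_i}{h_i}.$$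
Put
$$B=\bigcup_{i\ge1}\Big(B^{(i)}\cap[N_i/h_i,\,N_{i+1})\Big).$$

Covering: the $N_i$ increase to infinity from $N_1=1$, so each $n$ satisfies $N_i\le n<N_{i+1}$ for some $i$. Write $n=ab$ with $a\in H_i\cup\{1\}$, $b\in B^{(i)}$. Since $1\le a\le h_i$, we have $N_i/h_i\le b<N_{i+1}$, so $b\in B$. Hence $(A,B)\in MC_2$.

Thinness: for $j\ge2$ we have $N_j/h_j\ge jN_{j-1}\ge N_{j-1}/h_{j-1}$, so the numbers $N_j/h_j$ are nondecreasing and tend to infinity. Let $i\ge3$ and $N_i/h_i\le x<N_{i+1}/h_{i+1}$. The parts of $B$ with index $j>i$ start above $x$ and contribute nothing to $B(x)$. The parts $j=i$ and $j=i-1$ contribute at most $4x/i$ and $4x/(i-1)$, because $x\ge N_i/h_i\ge N_{i-1}/h_{i-1}$ (and here $i-1\ge2$). The parts $j\le i-2$ consist of integers below $N_{i-1}\le \frac{N_i}{ih_i}\le\frac xi$. Altogether $B(x)\le\frac{9x}{i-1}$, and $i\to\infty$ as $x\to\infty$. $\square$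

**Proof of Proposition 1.** By Lemma 2 it is enough to construct, for each $q\ge1$, a finite nonempty $H\subseteq P$ and a set $B^{(q)}$ of density at most $2/q$ such that every $n$ is $ab$ with $a\in H\cup\{1\}$, $b\in B^{(q)}$.

**Step 1: the weights.** Since $\log(1-\frac1p)\le-\frac1p$ and $\sum_{p\in P}1/p$ diverges even after finitely many terms are removed, we can choose successively disjoint finite nonempty sets $Q_0,\dots,Q_{q-1}\subseteq P$ with $\prod_{p\in Q_s}(1-\frac1p)\le q^{-2}$. Let $H=\bigcup_sQ_s$ and
$$W(n)=\sum_{s=0}^{q-1}s\sum_{p\in Q_s}v_p(n)\pmod q .$$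
Thus a prime of $Q_s$ has weight $s$, and $W$ is completely additive.

**Step 2: a thin weight class.** Let $D_c=\{n:W(n)\equiv c \bmod q\}$. Each $D_c$ has a density: for any $T$, the $n\in D_c$ with $v_p(n)<T$ for all $p\in H$ form a periodic set, and the other integers have upper density at most $\sum_{p\in H}p^{-T}$, which tends to $0$ as $T\to\infty$. The $q$ densities add up to $1$, so some $c$ has $d(D_c)\le1/q$. Fix it.

**Step 3: covering.** Let $X$ be the set of $n$ which, for some $s$, have no prime factor in $Q_s$. It is periodic, of density at most $q\cdot q^{-2}=1/q$. Put $B^{(q)}=D_c\cup X$, of density at most $2/q$. If $n\in X$, write $n=1\cdot n$. If $n\notin X$, let $s\in\{0,\dots,q-1\}$ be the residue of $W(n)-c$. There is $p\in Q_s$ with $p\mid n$, and $W(n/p)\equiv W(n)-s\equiv c$, so $n=p\cdot(n/p)$ with $n/p\in D_c$. $\square$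

For $P$ the set of all primes, $A(x)=O(x/\log x)$. So a set $A$ of size $O(x/\log x)$ can have a complement of density zero. What changes if we prescribe some other bound $f(x)$ for $A(x)$?

## 2. A prescribed bound $f$, and the series $\sum f(n)/n^2$

The series enters through partial summation:
$$\sum_{a\in A,\ a\le N}\frac1a=\frac{A(N)}{N+1}+\sum_{n\le N}\frac{A(n)}{n(n+1)}.\tag{1}$$
So if $A(x)=O(f(x))$ and $\sum f(n)/n^2<\infty$, then $\sum_{a\in A}1/a<\infty$. Two results are known about $f>0$ on $[1,\infty)$.

(i) If $\sum f(n)/n^2$ converges, there is no $(A,B)\in MC_2$ with $A(x)=O(f(x))$ and $B(x)=o(x)$.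

(ii) If $f$ is monotonically increasing, $f(x)=o(x/\log x)$, there are $c_1,c_2>0$ with $c_1\le\frac{f(x_2)/f(x_1)}{x_2/x_1}\le c_2$ for $1\le x_1\le x_2\le x_1^2$, and $\sum f(n)/n^2=\infty$, then such a pair exists.

Result (i) takes three lines, and its proof is the template for later. Suppose such a pair exists. By (1), $\sum_{a\in A}1/a<\infty$, so there is $T$ with $\sum_{a\in A,\,a>T}1/a<\frac12$. Each $n\le x$ is $ab$; those with $a\le T$ number at most $\sum_{a\le T}B(x/a)=o(x)$, and those with $a>T$ number at most $\sum_{a\in A,\,a>T}x/a<x/2$. So $x\le o(x)+x/2$, which is false for large $x$.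

The following question is from Anett Kocsis, Dávid Matolcsi, Csaba Sándor and György Tőtős, "Multiplicative complements II", arXiv:2305.03377 (2023). **Problem.** Prove or disprove: if $f(x)>0$, $x\ge1$, is monotonically increasing and $\sum f(n)/n^2=\infty$, then there is $(A,B)\in MC_2$ with $A(x)=O(f(x))$ and $B(x)=o(x)$.

The statement is false. What matters is the size of $f$, and the primes mark the border.

**Theorem 3 (disproof, sharp form).** Let $g(x)\to\infty$ be arbitrary. There is a strictly increasing $f:[1,\infty)\to(0,\infty)$ with $\sum f(n)/n^2=\infty$ and $f(x)\le g(x)\,x/\log x$ for all large $x$, such that no $(A,B)\in MC_2$ satisfies $A(x)=O(f(x))$, $B(x)=o(x)$.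

**Theorem 4 (positive result without smoothness).** Let $f>0$ be nondecreasing on $[1,\infty)$ with $\sum_{n\ge2}\min\big(f(n),\frac n{\log n}\big)/n^2=\infty$. Then there is $(A,B)\in MC_2$ with $A(x)=O(f(x))$, $B(x)=o(x)$. In particular this holds if $f$ is nondecreasing, $f(x)=O(x/\log x)$ and $\sum f(n)/n^2=\infty$.

**Corollary 5.** In (ii) the hypothesis $f=o(x/\log x)$ and the upper bound $c_2$ can be dropped: it suffices that $f>0$ is nondecreasing, $\sum f(n)/n^2=\infty$, and $\frac{f(x_2)}{x_2}\ge c_1\frac{f(x_1)}{x_1}$ for $1\le x_1\le x_2\le x_1^2$, for some $c_1>0$.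

Theorem 3, with for instance $g(x)=\log\log(x+16)$, answers the question. It also shows that $O(x/\log x)$ in Theorem 4 cannot be weakened to $O(g(x)x/\log x)$ for any $g\to\infty$. We do not claim that the condition on the minimum in Theorem 4 is necessary.

Which sets $A$ have a complement of density zero? There is an exact answer, Theorem 7 in Section 7; the proofs of Theorems 3 and 4 do not need it.

## 3. Below $x/\log x$: thinning the primes

An example that (ii) does not cover: take a fast growing sequence $Y_1\ge3$, $Y_{k+1}\ge Y_k^4$, and let $f(x)=x/\log x$ on $[Y_k,Y_k^2]$, constant on $[Y_k^2,Y_{k+1})$, and constant on $[1,Y_1]$. This $f$ is nondecreasing, and each range $[Y_k,Y_k^2]$ contributes about $\int_{Y_k}^{Y_k^2}\frac{dt}{t\log t}=\log2$ to the series. But for $x_1=Y_k^2$ and $x_2<x_1^2$ close to $x_1^2$, the ratio in (ii) is $x_1/x_2$, which is not bounded below as $k\to\infty$. Theorem 4 covers it: we put into $A$ as many primes as $f$ permits.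

**Proof of Theorem 4.**

**Step 1: dyadic form of the hypothesis.** Let $f_1(x)=\min(f(x),x/\log x)$, which is nondecreasing for $x\ge e$, and let $\Phi_j=f_1(2^j)$ for $j\ge2$. Then
$$\sum_{2^j\le n<2^{j+1}}\frac{f_1(n)}{n^2}\le2^j\cdot\frac{\Phi_{j+1}}{2^{2j}}=2^{-j}\Phi_{j+1},$$
so $\sum_j\Phi_j2^{-j}=\infty$.

**Step 2: the choice of primes.** By Chebyshev's estimates (or the prime number theorem together with Bertrand's postulate for small $j$) there is $c\in(0,1]$ with $\pi(2^{j+1})-\pi(2^j)\ge c\,2^j/j$ for all $j\ge1$. Put $G_1=0$, $G_j=\lfloor c(\log2)\Phi_j\rfloor$ for $j\ge2$, and $m_j=G_j-G_{j-1}\ge0$. Since $\Phi_j\le\frac{2^j}{j\log2}$, we have $m_j\le G_j\le c\,2^j/j$, so we can choose a set $P_j$ of $m_j$ primes in $(2^j,2^{j+1}]$. Let $P=\bigcup_{j\ge2}P_j$ and $A=\{1\}\cup P$.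

**Step 3: size of $A$.** We have $P(x)=0$ for $x\le4$. For $2^j<x\le2^{j+1}$, $j\ge2$,
$$P(x)\le\sum_{i=2}^jm_i=G_j\le\Phi_j\le f(2^j)\le f(x).$$
So $A(x)\le1+f(x)\le\big(1+\frac1{f(1)}\big)f(x)$.

**Step 4: the reciprocals diverge.** Every $p\in P_j$ is at most $2^{j+1}$. Summing by parts and using $G_1=0$,
$$\sum_{j=2}^J\frac{m_j}{2^{j+1}}=\sum_{j=2}^J\frac{G_j}{2^{j+1}}-\sum_{j=2}^{J-1}\frac{G_j}{2^{j+2}}\ge\sum_{j=2}^J\frac{G_j}{2^{j+2}} .$$
The right side tends to infinity with $J$, because $\sum_jG_j2^{-j}\ge c\log2\sum_j\Phi_j2^{-j}-\sum_j2^{-j}=\infty$. Hence $\sum_{p\in P}1/p=\infty$, and Proposition 1 gives $B$.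

**Step 5: the "in particular" part.** If $f(x)\le Cx/\log x$ for large $x$ with some $C\ge1$, then $\min(f(n),n/\log n)\ge f(n)/C$ for large $n$, so the series with the minimum diverges. $\square$

**Proof of Corollary 5.** We may assume $c_1\le1$. If $f(x)\le x/\log x$ for all large $x$, apply Theorem 4. Otherwise there are arbitrarily large $x$ with $f(x)>x/\log x$. For such $x$ and integers $n\in[x,x^2]$,
$$f(n)\ge c_1n\frac{f(x)}x\ge\frac{c_1n}{\log x}\ge\frac{c_1n}{\log n},$$
so $\min(f(n),\frac n{\log n})\ge \frac{c_1n}{\log n}$, and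
$$\sum_{x\le n\le x^2}\frac{\min(f(n),n/\log n)}{n^2}\ge c_1\sum_{x\le n\le x^2}\frac1{n\log n}\ge c_1(\log2-o(1)),$$
since $\int_x^{x^2}\frac{dt}{t\log t}=\log 2$. Infinitely many disjoint ranges $[x,x^2]$ give divergence, and Theorem 4 applies. $\square$

## 4. Above $x/\log x$: short windows with large reciprocal sum

What if $f$ exceeds $x/\log x$ now and then? Suppose that on a window $[y,y^{1+u}]$ we have $f(x)=\frac{x}{u\log y}$, about $1/u$ times $x/\log x$, and that $f$ then stays constant for a very long time. The window contributes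
$$\sum_{y\le n\le y^{1+u}}\frac{f(n)}{n^2}\approx\frac1{u\log y}\cdot u\log y=1$$
to the series. Infinitely many such windows give divergence, even if the $u$'s tend to zero quickly.

The primes can no longer use this up: by Mertens, the primes in the window have reciprocal sum $\log(1+u)+O(1/\log y)$, only about $u$ for large $y$. So a set $A$ whose reciprocal sum in each window is of order $1$ has to contain many composite numbers.

On the other side, suppose we try to show that no $A$ works by repeating the proof of (i). There we bounded the number of multiples of elements of $A$ by $\sum x/a$. Now this bound gives about $x$ for each window, which is no contradiction: the argument stops exactly at the union bound. It counts an integer once for each of its divisors in $A$. If the multiples of the elements of a window overlap heavily, the truth is much smaller. So we should forget $A$ inside the window and ask how many integers have any divisor there at all.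

**Definition.** For a set $S\subseteq\mathbb Z^+$ let $M(S)$ be the set of positive multiples of elements of $S$, and let $d$ denote natural density. For $1<y<z$ let $h(y,z)$ be the density of the integers that have a divisor in $[y,z)$.

The density exists because the set is $M(D)$ for the finite set $D=\mathbb Z\cap[y,z)$, and $M(D)$ is periodic. For example $h(2,4)=d(M(\{2,3\}))=\frac12+\frac13-\frac16=\frac23$. The union bound $h(y,y^{1+u})\le\sum_{y\le d<y^{1+u}}1/d\approx u\log y$ says nothing once $u\log y\ge1$. The truth is: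

**Lemma 6.** There is an absolute $C_0$ such that for $0<u\le\frac12$ and $y\ge2^{1/u}$: $h(y,y^{1+u})\le C_0/\sqrt{\log(1/u)}$.

That $h(y,y^{1+u})\to0$ as $u\to0$ and $y\to\infty$ is due to Erdős. The bound does not depend on $y$, so $h(y,y^{1+u})$ is small for small $u$ however large $u\log y$ is. Here is the reason. Let $w=y^u$ and count only the primes in $(w,y^{1+u}]$. A typical integer has about $\log\frac{\log y^{1+u}}{\log w}\approx\log(1/u)$ such prime factors. If $d$ in the window divides $n$, then $d$ and $n/d$ are two integers which would each typically have about $\log(1/u)$ of them, so $n$ would have about $2\log(1/u)$, twice too many. Hence one of $d$ and $n/d$ is atypical, which gains a factor $1/\log(1/u)$ by Chebyshev's inequality. To profit from this, the expected number of divisors must be nearly bounded, and it is $u\log y$. The surplus comes from the primes up to $w$; we strip them off first.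

## 5. Divisors in a short interval: proof of Lemma 6

All implied constants are absolute. We use Mertens' theorems in these forms: $\sum_{p^k\le s}\frac{\log p}{p^k}=\log s+O(1)$ for $s\ge1$ (the sum over primes $p$ and $k\ge1$), and, for $s\ge2$, $\sum_{p\le s}\frac1p=\log\log s+O(1)$ and $\prod_{p\le s}(1-\frac1p)^{-1}\asymp\log s$.

Put
$$\ell=\log(1/u),\qquad K=\sqrt\ell,\qquad z=y^{1+u},\qquad w=y^u\ge2 .$$
Since $h\le1$, the lemma is trivial, with a suitable constant, when $u$ is bounded away from $0$. So we may assume that $u$ is smaller than a suitable absolute constant; in particular $K\ge1$. Also $uK\le\frac12$, because the maximum of $u^2\log(1/u)$ is $\frac1{2e}<\frac14$.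

**Step 1: a random integer that computes $h$.** The aim is to replace densities by probabilities. Let $v_p$ ($p\le z$ prime) be independent with $P(v_p=k)=(1-\frac1p)p^{-k}$, $k\ge0$, and let $N=\prod_{p\le z}p^{v_p}$. Call an integer $z$-smooth if all its prime factors are at most $z$. As $P(v_p\ge k)=p^{-k}$, for $z$-smooth $e$ we have $P(e\mid N)=1/e$. Geometric variables have no memory: conditionally on $v_p\ge k$, $v_p-k$ has the law of $v_p$. So, conditionally on $e\mid N$, the quotient $N/e$ has the same distribution as $N$. All integers in $[y,z)$ and their least common multiples are $z$-smooth, so inclusion–exclusion gives the same value for the probability as for the density: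
$$P(\exists\, d\in[y,z): d\mid N)=h(y,z).$$

**Step 2: typical behavior of $N$.** We need that the small-prime part of $N$ is not too large, and that the number of larger prime factors is concentrated. Let
$$N_1=\prod_{p\le w}p^{v_p},\qquad \Omega^*(m)=\sum_{w<p\le z}v_p(m).$$
Since $E\,v_p=\sum_{k\ge1}p^{-k}=\frac1{p-1}$, we have $E\log N_1=\sum_{p\le w}\frac{\log p}{p-1}=\log w+O(1)\ll\log w$, because $\sum_p\frac{\log p}{p(p-1)}$ converges and $w\ge2$. Markov's inequality gives
$$P(\log N_1>K\log w)\ll\frac1K .\tag{2}$$
Next,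
$$\lambda:=E\,\Omega^*(N)=\sum_{w<p\le z}\frac1{p-1}=\log\frac{\log z}{\log w}+O(1)=\log\frac{1+u}u+O(1)=\ell+O(1).$$
The variance of $v_p$ is $\frac{1/p}{(1-1/p)^2}=\frac1{p-1}+\frac1{(p-1)^2}$, so by independence $\mathrm{Var}\,\Omega^*(N)\le\lambda+\frac{\pi^2}6\le\lambda+2$. For $u$ small, $\lambda\ge\ell/2\ge2$, and Chebyshev's inequality gives
$$P\big(|\Omega^*(N)-\lambda|\ge\tfrac\lambda4\big)\le\frac{16(\lambda+2)}{\lambda^2}\le\frac{32}{\lambda}\ll\frac1\ell .\tag{3}$$

**Step 3: strip off the small primes and find an atypical factor.** Let $\mathcal E$ be the set of positive integers all of whose prime factors lie in $(w,z]$. Suppose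
$$\log N_1\le K\log w,\qquad \Omega^*(N)<\tfrac54\lambda,\qquad d\mid N,\qquad y\le d<y^{1+u}.$$
Let $e$ be the largest divisor of $d$ in $\mathcal E$. All prime factors of $d/e$ are at most $w$, so $d/e$ divides $N_1$ and $d/e\le w^K=y^{uK}$. Hence
$$e\mid N,\qquad e\in I:=[y^{1-uK},y^{1+u}),\qquad e\ge y^{1/2}.$$
Since $\Omega^*(e)+\Omega^*(N/e)=\Omega^*(N)<\frac54\lambda<\frac32\lambda$, either $\Omega^*(e)<\frac34\lambda$ or $\Omega^*(N/e)<\frac34\lambda$. Now a union bound over $e$ is affordable. For each $e$, by Step 1, $P(e\mid N)=\frac1e$ and $P\big(e\mid N,\ \Omega^*(N/e)<\frac34\lambda\big)=\frac1eP\big(\Omega^*(N)<\frac34\lambda\big)$. With (2) and (3),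
$$h(y,z)\ll\frac1K+\frac1\ell+\sum_{\substack{e\in\mathcal E\cap I\\ \Omega^*(e)<3\lambda/4}}\frac1e+P\big(\Omega^*(N)<\tfrac34\lambda\big)\sum_{e\in\mathcal E\cap I}\frac1e .\tag{4}$$

**Step 4: the two sums.** The aim is to show that, for $\Phi=1$ and for $\Phi$ the indicator of $\Omega^*<\frac34\lambda$,
$$\sum_{e\in\mathcal E\cap I}\frac{\Phi(e)}e\ll K\,E\,\Phi(N).\tag{5}$$
In both cases $\Phi(e)\le\Phi(e')$ if $e'\mid e$. On $I$ we have $\log e\ge\frac12\log y$, that is, $1\le\frac2{\log y}\log e$, and $\log e=\sum_{p^k\mid e,\,k\ge1}\log p$. Insert this and write $e=p^ke'$ with $e'\in\mathcal E$: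
$$\sum_{e\in\mathcal E\cap I}\frac{\Phi(e)}e\le\frac2{\log y}\sum_{e'\in\mathcal E}\frac{\Phi(e')}{e'}\sum_{p^k\in I/e'}\frac{\log p}{p^k},$$
where $I/e'=[y^{1-uK}/e',\,y^{1+u}/e')$.

The inner sum runs over prime powers in an interval $[\alpha,\beta)$ with $\beta/\alpha=y^{u(1+K)}$. If $\alpha\ge1$, Mertens gives at most $\log\beta-\log\alpha+O(1)$ (a term with $p^k=\alpha$ is $O(1)$). If $\alpha<1\le\beta$, it is at most $\log\beta+O(1)\le\log(\beta/\alpha)+O(1)$. If $\beta<1$, it is empty. So it is at most $u(1+K)\log y+O(1)\ll K\log w=Ku\log y$, because $K\ge1$ and $\log w\ge\log2$.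

For the outer sum, the part $N^*=\prod_{w<p\le z}p^{v_p}$ of $N$ satisfies $P(N^*=e')=\frac1{e'}\prod_{w<p\le z}(1-\frac1p)$ for $e'\in\mathcal E$, and $\Phi(N)=\Phi(N^*)$. Hence
$$\sum_{e'\in\mathcal E}\frac{\Phi(e')}{e'}=\prod_{w<p\le z}\Big(1-\frac1p\Big)^{-1}E\,\Phi(N)\ll\frac{\log z}{\log w}\,E\,\Phi(N)\ll\frac1u\,E\,\Phi(N).$$
Multiplying, $\frac1{\log y}\cdot Ku\log y\cdot\frac1u\,E\,\Phi(N)=K\,E\,\Phi(N)$, which is (5).

**Step 5: conclusion.** For $\Phi=1$, (5) is $\ll K$. For the indicator, $E\,\Phi(N)=P(\Omega^*(N)<\frac34\lambda)\ll\frac1\ell$ by (3), and (5) is $\ll K/\ell$. Inserting both into (4),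
$$h(y,z)\ll\frac1K+\frac1\ell+\frac K\ell+\frac1\ell\cdot K\ll\frac1{\sqrt\ell}.\qquad\square$$

The choice $K=\sqrt\ell$ balances the terms $1/K$ and $K/\ell$.

## 6. A function with divergent series and no complement: proof of Theorem 3

**Step 1: the parameters.** We fix the window widths first and then place the windows very far apart. Choose $u_k\in(0,\frac12]$ with $C_0/\sqrt{\log(1/u_k)}\le2^{-k}$. Choose integers $3\le y_1<y_2<\cdots$ recursively, each large enough in terms of the previous ones, such that, with
$$z_k=y_k^{1+u_k},\qquad\varphi_k(s)=\frac s{u_k\log y_k},$$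
the following hold.

1. $u_k\log y_k\ge2^k$. (So $y_k\ge2^{1/u_k}$, and $h(y_k,z_k)\le2^{-k}$ by Lemma 6.)
2. $g(x)\ge4/u_k$ for all $x\ge y_k$.
3. For $k\ge2$: $y_k>z_{k-1}+1$ and $\varphi_k(y_k)\ge\varphi_{k-1}(z_{k-1})$.
4. For $k\ge2$, all $j<k$ and all integers $x\ge y_k-1$: $\#\{n\le x:n\text{ has a divisor in }[y_j,z_j)\}\le2^{1-j}x$.

Each is true for all large $y_k$: the second because $g\to\infty$, the third because $y/\log y\to\infty$, and the fourth because the set has density $h(y_j,z_j)\le2^{-j}<2^{1-j}$ and only finitely many $j$ occur.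

**Step 2: the function.** It grows linearly on the windows and rests between them. Let
$$f_0(x)=\varphi_1(x)\ \ (1\le x<y_1),\qquad f_0(x)=\varphi_k(\min(x,z_k))\ \ (y_k\le x<y_{k+1}).$$
It is positive, continuous at $y_1$, and by condition 3 it does not drop at $y_k$ for $k\ge2$; so it is nondecreasing. Put $f(x)=(2-\frac1x)f_0(x)$. The first factor is positive and strictly increasing, so $f$ is strictly increasing, and $f_0\le f\le2f_0$.

**Step 3: $f(x)\le g(x)x/\log x$ for $x\ge y_1$.** Let $y_k\le x<y_{k+1}$ and $s=\min(x,z_k)$. Then $\log s\le(1+u_k)\log y_k\le2\log y_k$, so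
$$f_0(x)=\frac s{u_k\log y_k}\le\frac2{u_k}\cdot\frac s{\log s}\le\frac2{u_k}\cdot\frac x{\log x},$$
because $t/\log t$ increases for $t\ge e$ and $s\ge3$. By condition 2, $f(x)\le\frac4{u_k}\frac x{\log x}\le g(x)\frac x{\log x}$.

**Step 4: divergence.** As $z_k<y_{k+1}$, $f_0(n)=\varphi_k(n)$ on $[y_k,z_k]$. As $y_k$ is an integer, $\sum_{y_k\le n\le z_k}\frac1n\ge\log\frac{z_k}{y_k}=u_k\log y_k$. So
$$\sum_{y_k\le n\le z_k}\frac{f(n)}{n^2}\ge\frac1{u_k\log y_k}\sum_{y_k\le n\le z_k}\frac1n\ge1$$
for every $k$, and $\sum f(n)/n^2=\infty$.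

**Step 5: outside the windows, $A$ has small reciprocal sum.** Suppose $(A,B)\in MC_2$, $A(x)=O(f(x))$ and $B(x)=o(x)$. As $f$ is bounded below by $f(1)>0$, there is $C$ with $A(x)\le Cf(x)$ for all $x\ge1$. For each $j$ we have $y_{j+1}-1>z_j$, so $f_0(y_{j+1}-1)=\varphi_j(z_j)$ and
$$|A\cap[z_j,y_{j+1})|\le A(y_{j+1}-1)\le2Cf_0(y_{j+1}-1)=\frac{2Cz_j}{u_j\log y_j}.$$
Each of these elements is at least $z_j$. With condition 1,
$$\sum_{a\in A\cap[z_j,y_{j+1})}\frac1a\le\frac{2C}{u_j\log y_j}\le C\,2^{1-j}.\tag{6}$$

**Step 6: the count.** We repeat the proof of (i), with Lemma 6 inside the windows and the union bound between them. Fix $k_0$ with $(1+C)2^{2-k_0}<\frac12$. Let $k\ge k_0$ and $x=y_{k+1}-1$. Each $n\le x$ is $n=ab$ with $a\in A$, $b\in B$, $a\le x<y_{k+1}$. Sort by $a$.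

- If $a<y_{k_0}$: at most $\sum_{a<y_{k_0}}B(x/a)=o(x)$ values of $n$ as $k\to\infty$, a fixed finite number of terms each $o(x)$.
- If $a\in[y_j,z_j)$ with $k_0\le j\le k$: then $n$ has a divisor in $[y_j,z_j)$, and condition 4 (with $k+1$ in place of $k$) allows at most $2^{1-j}x$ values of $n$.
- If $a\in A\cap[z_j,y_{j+1})$ with $k_0\le j\le k$: by (6), at most $x\sum\frac1a\le C\,2^{1-j}x$ values of $n$.

Therefore
$$x\le o(x)+(1+C)\,x\sum_{j\ge k_0}2^{1-j}=o(x)+(1+C)2^{2-k_0}x,$$
and the last coefficient is a constant smaller than $\frac12$. This is false for large $k$. $\blacksquare$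

The sizes explain the threshold: in (6) and in Step 4 we have windows of total weight $1$ each, and condition 2 is the only place where $f$ needs to exceed $x/\log x$, by the factor $4/u_k$, which may tend to infinity as slowly as $g$ likes.

## 7. Behrend sets and the classification of $A$

Proposition 1 gave complements of density zero for $\{1\}\cup P$. We now determine all $A$ that have one.

**Definition.** For finite $F\subseteq\mathbb Z^+$ let $t(F)=1-d(M(F))$, the density of the integers divisible by no element of $F$. A set $S\subseteq\{2,3,\dots\}$ is a Behrend set if $\inf\{t(F):F\subseteq S\text{ finite}\}=0$.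

For a finite set $F$ of primes $t(F)=\prod_{p\in F}(1-\frac1p)$, so a set of primes with divergent reciprocal sum is a Behrend set. The even numbers are not a Behrend set, though their reciprocals diverge: $t(F)\ge\frac12$ always. No finite $S\subseteq\{2,3,\dots\}$ is a Behrend set, since integers $\equiv1$ modulo $\mathrm{lcm}(F)$ show $t(F)>0$. As $F$ grows, $t(F)$ decreases.

**Theorem 7 (classification of $A$).** For $A\subseteq\mathbb Z^+$ there is $B$ with $(A,B)\in MC_2$ and $B(x)=o(x)$ if and only if $1\in A$ and $A\setminus\{1\}$ is a Behrend set.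

Two facts about sets of multiples are needed.

**Lemma 8 (Behrend's inequality, Bull. AMS 54 (1948)).** $t(F\cup G)\ge t(F)\,t(G)$ for finite $F,G$.

For example $t(\{4,6\})=1-\frac14-\frac16+\frac1{12}=\frac23\ge\frac34\cdot\frac56=\frac58$.

**Proof.** Let $p_1,\dots,p_r$ be the primes dividing elements of $F\cup G$, let $v_1,\dots,v_r$ be independent with $P(v_i\ge k)=p_i^{-k}$, and let $N=\prod p_i^{v_i}$. As in Section 5, Step 1, $t(F)=E\,\varphi$ with $\varphi$ the indicator that no element of $F$ divides $N$; likewise $t(G)=E\,\psi$ and $t(F\cup G)=E\,\varphi\psi$. Both $\varphi$ and $\psi$ are nonincreasing in each $v_i$. We show $E\,\varphi\psi\ge E\,\varphi\,E\,\psi$ for all bounded $\varphi,\psi$ nonincreasing in each variable, by induction on $r$ ($r=0$ is trivial). For $r=1$, let $v'$ be an independent copy of $v$; then $(\varphi(v)-\varphi(v'))(\psi(v)-\psi(v'))\ge0$, and taking expectations gives $2E\,\varphi\psi-2E\,\varphi\,E\,\psi\ge0$. For $r\ge2$, let $\varphi_1(k)$ and $\psi_1(k)$ be the expectations of $\varphi$ and $\psi$ over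 $v_1,\dots,v_{r-1}$ with $v_r=k$ fixed; they are nonincreasing in $k$. By induction, for fixed $v_r=k$ the expectation of $\varphi\psi$ is at least $\varphi_1(k)\psi_1(k)$, and the case $r=1$ gives $E\,\varphi\psi\ge E\,\varphi_1(v_r)\psi_1(v_r)\ge E\,\varphi\,E\,\psi$. $\square$

**Lemma 9.** If $S\subseteq\{2,3,\dots\}$ and $M(S)$ has natural density $1$, then $S$ is a Behrend set.

This is a case of the Davenport–Erdős theorem (Acta Arith. 2 (1936); see Halberstam–Roth, *Sequences*, Ch. V): for every $S$, the set $M(S)$ has a logarithmic density, equal to $\lim_{T\to\infty}d(M(S\cap[1,T]))$. Natural density $1$ implies logarithmic density $1$, so $t(S\cap[1,T])\to0$. The case we need also has a short direct proof.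

**Proof.** For $s>1$ let $P_s$ be the probability measure on $\mathbb Z^+$ with $P_s(\{n\})=n^{-s}/\zeta(s)$. Then $P_s(e\mid n)=e^{-s}$, so the exponents $v_p(n)$ are independent with $P_s(v_p\ge k)=p^{-sk}$.

Let $F$ be finite. By inclusion–exclusion $P_s(M(F))$ is a signed sum of terms $L^{-s}$, with $L$ running over least common multiples, so $P_s(M(F))\to d(M(F))$ as $s\downarrow1$. Moreover $P_s(M(F))$ does not decrease as $s$ decreases: realize all the $v_p$ by independent uniform variables $U_p\in(0,1)$ as $v_p=\max\{k\ge0:U_p\le p^{-sk}\}$, for the finitely many primes that matter; each $v_p$ does not decrease as $s$ decreases, and the event "some element of $F$ divides $\prod p^{v_p}$" is preserved when the $v_p$ increase. Hence $P_s(M(F))\le d(M(F))$ for every $s>1$.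

Let $\delta=\sup\{d(M(F)):F\subseteq S\text{ finite}\}$. By countable additivity $P_s(M(S))=\lim_{T}P_s(M(S\cap[1,T]))\le\delta$ for all $s>1$. Now let $D$ be the complement of $M(S)$, of density $0$. Given $\varepsilon>0$, $D(t)\le\varepsilon t+C_\varepsilon$ for all $t\ge1$, so
$$\sum_{n\in D}n^{-s}=s\int_1^\infty\frac{D(t)}{t^{s+1}}\,dt\le\frac{\varepsilon s}{s-1}+C_\varepsilon .$$
As $\zeta(s)\ge\frac1{s-1}$, we get $P_s(D)\le\varepsilon s+C_\varepsilon(s-1)$, so $P_s(D)\to0$ as $s\downarrow1$. Hence $1=\lim_{s\downarrow1}P_s(M(S))\le\delta$, that is, $\inf t(F)=0$. $\square$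

**Proof of Theorem 7, necessity.** Let $(A,B)\in MC_2$ with $B(x)=o(x)$. Writing $1=ab$ shows $1\in A$. Let $A'=A\setminus\{1\}$. If $n\notin M(A')$, then $n=ab$ forces $a=1$, so $n\in B$. Thus the complement of $M(A')$ has density $0$, and $A'$ is a Behrend set by Lemma 9.

**Proof of Theorem 7, sufficiency.** Let $1\in A$ and let $A'=A\setminus\{1\}$ be a Behrend set. We would like to copy the proof of Proposition 1. There we gave the elements of $H$ arbitrary weights and extended them to a completely additive $W$, which is possible because distinct primes are multiplicatively independent. In general it is not: if $2,3,6\in A'$ and $2$ and $3$ have weight $0$, then $6$ has weight $0$ as well, so the classes cannot be prescribed. We replace the weight class by a random set of density $1/i$. No additive structure is then needed, but one suitable divisor of $n$ is no longer enough: we want at least $i^2$ of them, so that one of the quotients very likely falls into the random set. By Lemma 2 it is enough to construct $H_i$ and $B^{(i)}$ for each $i\ge1$.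

**Step 1: $A'\setminus F$ is a Behrend set for every finite $F\subseteq A'$.** This lets us find many disjoint pieces. We have $t(F)>0$, as noted above. Given $\varepsilon>0$, choose a finite $E\subseteq A'$ with $t(E)\le\varepsilon\,t(F)$ and let $G=E\setminus F$. Then $F\cup G\supseteq E$, and by Lemma 8
$$t(G)\le\frac{t(F\cup G)}{t(F)}\le\frac{t(E)}{t(F)}\le\varepsilon .$$

**Step 2: almost every $n$ has $i^2$ divisors in a finite $H_i$.** Let $R=i^2$. By Step 1 choose successively disjoint finite nonempty sets $F_1,\dots,F_R\subseteq A'$ with $t(F_s)\le\frac1{iR}$, and let $H_i=\bigcup_sF_s$. (Enlarging a set decreases $t$, and a Behrend set is infinite, so nonempty is no restriction.) Outside a set of density at most $R\cdot\frac1{iR}=\frac1i$, every $n$ has a divisor in each $F_s$, hence at least $i^2$ divisors in $H_i$. With $r_i(n)=\#\{a\in H_i:a\mid n\}$, the periodic set $Y_i=\{n:r_i(n)<i^2\}$ therefore has density at most $1/i$.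

**Step 3: the random set.** Let $B_0$ contain each positive integer independently with probability $p=1/i$. Let $X$ be the set of $n$ for which no $a\in H_i$ with $a\mid n$ has $n/a\in B_0$, and put $B^{(i)}=B_0\cup X$. If $n\notin X$, then $n=a\cdot(n/a)$ with $a\in H_i$, $n/a\in B_0$. If $n\in X$, then $n=1\cdot n$. So the covering condition of Lemma 2 holds for every realization.

**Step 4: some realization has upper density at most $3/i$.** Let $X'=X\setminus Y_i$. For $n\notin Y_i$ the integers $n/a$ ($a\in H_i$, $a\mid n$) are distinct, so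
$$P(n\in X)=(1-p)^{r_i(n)}\le\Big(1-\frac1i\Big)^{i^2}\le e^{-i}\le\frac1i,$$
and $E\,X'(x)\le x/i$. The events $n\in X'$ and $n'\in X'$ depend on disjoint sets of independent choices, and so are independent, unless $n/a=n'/a'$ for some $a,a'\in H_i$. For given $n$ this leaves at most $|H_i|^2$ values $n'=na'/a$, so $\mathrm{Var}\,X'(x)\le|H_i|^2x$. By Chebyshev's inequality
$$P\big(|X'(m^2)-E\,X'(m^2)|\ge m^{7/4}\big)\le\frac{|H_i|^2m^2}{m^{7/2}}=|H_i|^2m^{-3/2},$$
which is summable. By Borel–Cantelli, almost surely $X'(m^2)\le\frac{m^2}i+m^{7/4}$ for all large $m$. For $m^2\le x<(m+1)^2$ we have $\frac{X'(x)}x\le\frac{X'((m+1)^2)}{m^2}$ and $\frac{(m+1)^2}{m^2}\to1$, so almost surely $\limsup X'(x)/x\le1/i$. By the strong law of large numbers, $B_0(x)/x\to1/i$ almost surely. Since $B^{(i)}\subseteq B_0\cup X'\cup Y_i$, there is a realization for which $B^{(i)}$ has upper density at most $\frac1i+\frac1i+\frac1i=\frac3i$.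

**Step 5: gluing.** The sets $H_i\subseteq A\setminus\{1\}$ and $B^{(i)}$ satisfy the hypotheses of Lemma 2, which gives $B$ with $(A,B)\in MC_2$ and $B(x)=o(x)$. $\blacksquare$
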